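# Polygon vertices and accumulating $C(\mathbb{RP}^3)$ points in four-dimensional Ricci limits

## 1. Two-spheres fibered over a convex spherical polygon

Take a convex polygon $P$ on the unit sphere $S^2$, contained in a disc of radius $\frac\pi8$. For an edge $e$ let $d_e$ be the distance to the great circle containing $e$. Fix a small $\delta>0$, and over each point of $P$ put a round two-sphere of radius
$$R_0=\delta\min_e\sin d_e .$$
This radius vanishes exactly on $\partial P$, so the spheres are collapsed to points there. The result is a compact four-dimensional space $X_P$ with metric $g_{S^2}+R_0^2\,d\sigma^2$, where $g_{S^2}$ is the round metric of the base and $d\sigma^2$ is the unit metric on the fiber $S^2$.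

Let us look at $X_P$ near a boundary point of $P$. Near an interior point of an edge, $R_0\approx\delta d_e$, so at small scales $X_P$ looks like $\mathbb R\times C(S^2_\delta)$, where $S^2_\delta$ is the round sphere of radius $\delta$ and $C$ denotes the metric cone. Near a vertex with interior angle $\omega$, use polar coordinates $(s,\varphi)$, $0\le\varphi\le\omega$. Then $X_P$ looks like the cone with metric
$$ds^2+s^2\big(d\varphi^2+\delta^2\min(\sin\varphi,\sin(\omega-\varphi))^2d\sigma^2\big).$$
Its cross-section is $[0,\omega]\times S^2$ with the fibers over both ends collapsed. Topologically this is $S^3$.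

Here is what the construction is for. Cut off a ball of radius $r$ around a vertex. The new boundary is a topological $S^3$. Fill it with a compact piece that is bounded by $S^3$ and contains exactly one point modeled on $\mathbb R^4/\{\pm1\}$. If the edges can be smoothed and the pieces inserted with positive Ricci curvature, then every vertex of $P$ turns into a point whose tangent cone is $C(\mathbb{RP}^3)$. A convex polygon inscribed in a circle can have as many vertices as we like, and the vertices can accumulate. In the limit of infinitely many vertices we obtain a Ricci limit space in which points with tangent cone $C(\mathbb{RP}^3)$ accumulate. The next section explains which question this answers.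

## 2. Cross-sections of tangent cones and the set $\mathcal S_X$

**Definition (noncollapsed Ricci limit).** A noncollapsed Ricci limit space $X^n$ is a pointed Gromov–Hausdorff limit $(M_i^n,g_i,p_i)\to(X,\mathsf d,p)$ of smooth complete $n$-manifolds with $\mathrm{Ric}_{g_i}\ge-(n-1)$ and $\mathrm{vol}_{g_i}(B_1(p_i))\ge v>0$, $v$ independent of $i$.

**Definition (tangent cone, cross-section).** A tangent cone at $x\in X$ is a pointed limit of $(X,r_j^{-1}\mathsf d,x)$ along some $r_j\downarrow0$. By Cheeger–Colding theory each one is a metric cone $C(Z)$ with tip $o$. Its points are pairs $(r,\zeta)$, with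
$$d\big((r,\zeta),(r',\zeta')\big)^2=r^2+r'^2-2rr'\cos\min(d_Z(\zeta,\zeta'),\pi).$$
The space $Z$ is the cross-section.

**Example 1.** Let $G:[0,\infty)\to[0,\infty)$ be smooth, odd at $0$, concave, with $G'(0)=1$ and $G'=\delta$ for large $r$. The metric $dr^2+G(r)^2d\sigma^2$ on $\mathbb R^3$ has sectional curvatures $-G''/G\ge0$ and $(1-G'^2)/G^2\ge0$. Replacing $G$ by $G(jr)/j\to\delta r$ and multiplying by $\mathbb R$ we see that $\mathbb R\times C(S^2_\delta)$ is a noncollapsed limit. At each point $(t,o)$ the tangent cone is $\mathbb R\times C(S^2_\delta)$, and its cross-section is the spherical suspension of $S^2_\delta$. This is not isometric to the unit $S^3$ if $\delta<1$, but it is homeomorphic to $S^3$. A whole line of metrically singular points is therefore invisible to the topology of cross-sections.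

**Example 2.** At the singular point of a Riemannian orbifold modeled on $\mathbb R^4/\{\pm1\}$, the tangent cone is the flat $\mathbb R^4/\{\pm1\}=C(\mathbb{RP}^3)$: in normal coordinates upstairs the metric is $\delta_{ij}+O(r^2)$. The cross-section $\mathbb{RP}^3$ is not homeomorphic to $S^3$.

The following is taken as known. Let $X^4$ be a noncollapsed Ricci limit and $x\in X$. The cross-sections of all tangent cones at $x$ are homeomorphic to one spherical space form $S^3/\Gamma_x$. The set of $x$ with $\Gamma_x$ nontrivial is $0$-dimensional, and it is exactly the set $\mathcal S_X$ of points at which cross-sections of tangent cones are not homeomorphic to $S^3$.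

The source of the problem is Elia Bruè, Alessandro Pigati, Daniele Semola, "Topological regularity and stability of noncollapsed spaces with Ricci curvature bounded below", arXiv:2405.03839 (2024). The conjecture to be proved or disproved is that $\mathcal S_X$ is discrete for every noncollapsed Ricci limit $X^4$. Here discrete means locally finite: $\mathcal S_X$ has no accumulation point in $X^4$. The answer is that the conjecture is false.

**Theorem A.** There are closed smooth Riemannian 4-manifolds $(M_i,g_i,p_i)$ with $\mathrm{Ric}\ge0$ and $\mathrm{vol}(B_1(p_i))\ge v>0$ converging in the Gromov–Hausdorff sense to a compact space $X$, and infinitely many distinct points $x_1,x_2,\dots\in X$ converging in $X$, such that a ball around each $x_j$ is isometric to a ball around the singular point of a smooth Riemannian orbifold modeled on $\mathbb R^4/\{\pm1\}$. So the tangent cone at $x_j$ is $C(\mathbb{RP}^3)$, and $\mathcal S_X$ has an accumulation point.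

**Theorem B.** Let $K\subset\mathbb R$ be compact and nowhere dense. Then $X$ in Theorem A can be chosen so that the set of accumulation points of $\mathcal S_X$ contains a bi-Lipschitz copy of $K$. In particular (fat Cantor sets) $\mathcal H^1(\overline{\mathcal S_X})>0$ can occur.

**Theorem C.** For every noncollapsed Ricci limit $X^4$, $\mathcal S_X$ is a countable union of locally finite sets; in particular it is countable.

Theorem A disproves the conjecture; Theorems B and C are complements. We start with Theorem C, because its proof is the natural attempt to prove the conjecture, and we shall see exactly how far the attempt goes.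

## 3. Almost-lines, countability of $\mathcal S_X$, and the limit of the blow-up argument

For $k\ge1$ let $A_k$ be the set of $x\in X$ for which there are no $s\in(0,\frac1k)$ and $a,b\in X$ with $d(a,x),d(b,x)\le s$ and $d(a,b)\ge(2-\frac1k)s$. So points of $A_k$ are never, at small scales, nearly the midpoint of two other points.

**Step 1 ($A_k$ is locally finite).** This step shows that points of one fixed $A_k$ cannot accumulate. Suppose distinct $x_l\in A_k$ converge to $x$. Discarding at most one of them, $s_l=d(x_l,x)>0$. After passing to a subsequence, $(X,s_l^{-1}d,x)$ converges to a tangent cone $C(Z)$ and $x_l\to(1,\zeta)$. Choose $a_l,b_l\in X$ converging to $(\frac32,\zeta)$ and $(\frac12,\zeta)$, and put $s^{(l)}=\max\{d(a_l,x_l),d(b_l,x_l)\}$. Then $s^{(l)}/s_l\to\frac12$ and $d(a_l,b_l)/s_l\to1$, so $d(a_l,b_l)/s^{(l)}\to2$, while $s^{(l)}\to0$. For large $l$ this contradicts $x_l\in A_k$.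

**Step 2 ($\mathcal S_X\subset\bigcup_kA_k$).** This step shows that a point which is almost a midpoint at scales and errors tending to $0$ has cross-section $S^3$. Let $x\notin\bigcup_kA_k$. For every $k$ there are $s_k\in(0,\frac1k)$ and $a_k,b_k$ with $d(a_k,x),d(b_k,x)\le s_k$ and $d(a_k,b_k)\ge(2-\frac1k)s_k$. Blowing up by $s_k^{-1}$ along a subsequence gives a tangent cone $C(Z)$ with points $a,b$ at distance at most $1$ from $o$ and $d(a,b)=2$. So both are at distance exactly $1$, and by the cone formula their directions have distance $\ge\pi$ in $Z$. Hence the two rays through $a$ and $b$ form a line through $o$. The cone is a limit of manifolds whose lower Ricci bounds tend to $0$, so by the Cheeger–Colding splitting theorem $C(Z)=\mathbb R\times N'$ along this line.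

The dilations of $C(Z)$ about $o$ preserve the line and multiply its Busemann function by the dilation factor. So they preserve the slice $N'$ through $o$, on which the Busemann function vanishes. A dilation-invariant subset with the restricted distance inherits the cone formula, so $N'=C(W)$. Thus $C(Z)=\mathbb R\times C(W)$, and $Z$ is the spherical suspension of $W$. By the known result $Z\cong S^3/\Gamma_x$ is a connected 3-manifold. Removing two points (the poles) leaves it path connected, and what remains is homeomorphic to $W\times(0,\pi)$. So $W$ is nonempty and path connected. The suspension is a union of two contractible open sets (the complements of the poles) with path connected intersection, so by van Kampen it is simply connected. Thus $\Gamma_x=1$ and $x\notin\mathcal S_X$.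

**Step 3 (end of the proof of Theorem C).** We combine the two steps. We have $\mathcal S_X=\bigcup_k(\mathcal S_X\cap A_k)$, a countable union of locally finite sets. Since $X$ is proper, it is a countable union of compact sets, each of which meets a locally finite set in finitely many points; so $\mathcal S_X$ is countable. $\blacksquare$

To get the conjecture this way, we would need, near each point, one $k$ with $\mathcal S_X\subset A_k$. The proof gives no such $k$: it says only that along a convergent sequence of distinct points of $\mathcal S_X$, each fixed $A_k$ contains finitely many terms. The space $X_P$ of Section 1 shows how $k$ could grow. Over a vertex $z$ with angle $\omega$ take points $a,b$ on the two edges at distance $s$ from $z$. Their distance in $X_P$ is the spherical distance, because the projection to $P$ does not increase distances and the segment between them lifts. So $\sin\frac{d(a,b)}2=\sin s\sin\frac\omega2$, and $d(a,b)/s\to2\sin\frac\omega2$ as $s\to0$. If $2\sin\frac\omega2>2-\frac1k$, the vertex is not in $A_k$. In a polygon with accumulating vertices the angles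 tend to $\pi$. So the vertices of a convex polygon are candidates for accumulating points of $\mathcal S_X$, provided that each vertex can be made topologically singular. The rest of the notes does this.

## 4. Curvature formulas and one edge by hand

**Conventions.** For a hypersurface with unit normal $\nu$, the principal curvatures are the eigenvalues of $\nabla\nu$, and $\Pi$ is the corresponding form; for a boundary, $\nu$ is outward. The distance on the unit sphere $S^2$ is written $|z-z'|$.

For $g=dt^2+k_t$ on an interval times $N$ let $S=\frac12k^{-1}k'$, a $(1,1)$-tensor on slices. Then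
$$\begin{aligned}\mathrm{Ric}(\partial_t,\partial_t)&=-\partial_t\mathrm{tr}S-|S|^2,\\ \mathrm{Ric}|_{TN}&=\mathrm{Ric}_k-S'-(\mathrm{tr}S)S,\\ \mathrm{Ric}(\partial_t,X)&=(\mathrm{div}S)(X)-X(\mathrm{tr}S).\end{aligned}\tag{1}$$
These are the Riccati equation, the Gauss equation combined with Riccati, and the trace of the Codazzi equation $R(X,Y)\nu=(\nabla_XS)Y-(\nabla_YS)X$. As a check of signs: for $k=t^2g_{S^3}$ we have $S=\frac1tI$, and the three lines give $\frac3{t^2}-\frac3{t^2}=0$, $\frac2{t^2}+\frac1{t^2}-\frac3{t^2}=0$ and $0$.

For a warped product $g_B+R^2d\sigma^2$ over a surface $B$ of curvature $1$, with fiber the unit $S^2$,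
$$\mathrm{Ric}=g_B-\tfrac2R\mathrm{Hess}R\ \text{ on }TB,\qquad \frac{1-|\nabla R|^2}{R^2}-\frac{\Delta R}R\ \text{ on unit fiber vectors},\tag{2}$$
and there are no mixed terms.

Now one edge. In Fermi coordinates along a great circle, $g_{S^2}=dd^2+\cos^2\!d\,dx^2$, where $d$ is the distance to the great circle. Let $R=G(d)$. Since $\mathrm{Hess}\,d=\frac12\partial_d(\cos^2d)\,dx^2$, the eigenvalue of $\mathrm{Hess}\,d$ in the direction of $\partial_x$ is $-\tan d$. So $\mathrm{Hess}R$ has eigenvalues $G''$ and $-\tan d\,G'$, and the Ricci curvatures are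
$$1-\frac{2G''}{G}\ (\partial_d),\qquad 1+\frac{2\tan d\,G'}G\ (\partial_x),\qquad \frac{1-G'^2}{G^2}-\frac{G''-\tan d\,G'}G\ (\text{fiber}).$$
For $G=\delta\sin d$ they are $3$, $3$ and $3+(\delta^{-2}-1)/\sin^2d$. So the unsmoothed edge has $\mathrm{Ric}\ge3$ away from $d=0$. The curvature is not the difficulty. The difficulties are to smooth the edge at $d=0$ and to fill the holes at the vertices.

## 5. Gluing along boundaries with $\Pi_1+\Pi_2>0$

**Lemma 1 (Perelman).** Let two Riemannian manifolds (or orbifolds, smooth near the boundary) have isometric compact boundary components. Suppose $\mathrm{Ric}>0$ near them and $\Pi_1+\Pi_2>0$. Then the glued metric can be changed in an arbitrarily small neighborhood of the interface to a smooth metric with $\mathrm{Ric}>0$ there, arbitrarily $C^0$-close to the original.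

**Step 1 (the mollified metric).** We set up a smoothing whose second derivative can be computed. In Fermi coordinates the glued metric is $dt^2+k_t$, with $k$ continuous, and smooth up to $t=0$ from both sides; side 1 is $t<0$. The outward normals of the two sides are $\partial_t$ and $-\partial_t$, so $\Pi_1=\frac12k'(0^-)$, $\Pi_2=-\frac12k'(0^+)$, and
$$J:=k'(0^-)-k'(0^+)=2(\Pi_1+\Pi_2)>0.$$
Let $\psi\ge0$ be a smooth even function supported in $[-1,1]$, with integral $1$, nonincreasing on $[0,1]$, and $\psi_\epsilon=\epsilon^{-1}\psi(\cdot/\epsilon)$. Put $k^\epsilon=k+\chi(t)(k*\psi_\epsilon-k)$, with convolution in $t$ and $\chi$ a cutoff equal to $1$ near $0$ and supported close to $0$. This is smooth, and $k^\epsilon\to k$ uniformly. For $|t|\ge\epsilon$ the convolution involves one side only, so $k^\epsilon-k\to0$ in $C^2$ there, uniformly, and $\mathrm{Ric}>0$ persists.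

**Step 2 (derivatives for $|t|\le\epsilon$).** We express the jets of $k^\epsilon$ through the one-sided jets at $t=0$. Let $\lambda=\int_{s>t}\psi_\epsilon(s)\,ds$. In $(k*\psi_\epsilon)'(t)=\int k'(t-s)\psi_\epsilon(s)ds$ the values with $s>t$ come from side 1, and the others from side 2. The distributional derivative of $k'$ is the piecewise $k''$ minus $J\delta_0$. So, up to additive errors $O(\epsilon)$ (also for tangential derivatives),
$$k^\epsilon=k_0,\qquad (k^\epsilon)'=\lambda k'_-+(1-\lambda)k'_+,\qquad (k^\epsilon)''=\lambda k''_-+(1-\lambda)k''_+-\psi_\epsilon J,$$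
with one-sided values at $t=0$ on the right.

**Step 3 (Ricci curvature for $|t|\le\epsilon$).** We show that the large term $\psi_\epsilon J$ has a good sign and absorbs the only bad term. By (1),
$$\mathrm{Ric}_{tt}=-\tfrac12\mathrm{tr}(k^{-1}k'')+\tfrac14\mathrm{tr}(k^{-1}k'k^{-1}k'),\qquad \mathrm{Ric}_{ab}=\mathrm{Ric}^k_{ab}-\tfrac12k''_{ab}+(\text{quadratic in }k'),$$
and $\mathrm{Ric}_{ta}$ is linear in $(k',\partial_xk')$ and contains no $k''$. So each component is a polynomial of degree at most $2$ in $(k',\partial_xk',k'')$, linear in $k''$ and quadratic only in $k'$. For a polynomial $Q$ of degree $\le2$ with quadratic part $Q_2$,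
$$Q(\lambda\xi_-+(1-\lambda)\xi_+)=\lambda Q(\xi_-)+(1-\lambda)Q(\xi_+)-\lambda(1-\lambda)Q_2(\xi_--\xi_+).$$
Replacing $(k^\epsilon)^{-1}$ by $k_0^{-1}$ in front of $\psi_\epsilon J$ costs $O(\epsilon)\psi_\epsilon$, and all other errors are $O(\epsilon)$. Hence, as quadratic forms, with constants multiplying a background metric,
$$\mathrm{Ric}^\epsilon\ge\lambda\mathrm{Ric}_-+(1-\lambda)\mathrm{Ric}_+-C\epsilon+\psi_\epsilon\big(\tfrac12(\mathrm{tr}J\,dt^2+J)-C\epsilon\big)-C\lambda(1-\lambda).$$
For $0\le t\le\epsilon$ monotonicity of $\psi$ gives $\lambda=\int_{t/\epsilon}^1\psi\le\psi(t/\epsilon)$, and for $t\le0$ the same bound holds for $1-\lambda$. So $\lambda(1-\lambda)\le\psi(t/\epsilon)=\epsilon\psi_\epsilon(t)$, and the last term is absorbed by the $\psi_\epsilon$-term, which is then nonnegative for small $\epsilon$ because $J>0$. The remaining part $\lambda\mathrm{Ric}_-+(1-\lambda)\mathrm{Ric}_+-C\epsilon$ is positive for small $\epsilon$. $\square$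

All modifications by Lemma 1 below are chosen to change lengths by factors in $[\frac12,2]$, in pairwise disjoint neighborhoods of the interfaces.

## 6. Necks that carry a path of metrics

**Lemma 2.** Let $(h_\tau)_{\tau\in[0,1]}$ be a smooth path of metrics on a closed connected oriented 3-manifold $N$, constant near $\tau=0$ and near $\tau=1$, with constant total volume and $\mathrm{Ric}_{h_\tau}>2h_\tau$. Then there is $k_*>0$ such that for all large $L$, with $\alpha=k_*/L^2$, $u(t)=t^{1-\alpha}$, $T=e^L$, there is a metric with $\mathrm{Ric}>0$ on $[1,T]\times N$ of the form $dt^2+u^2\tilde h_t$, where $\tilde h_t$ is isometric to $h_{\tau(t)}$, $\tau(t)=\ln t/L$, and near the ends the slices have all principal curvatures (for $\nu=\partial_t$) equal to $u'/u$. Moreover $\tilde h_1=h_0$, $u(1)=1$, $u'(1)<1$, $u'(T)=(1-\alpha)e^{-k_*/L}\to1$, and $T/u(T)=e^{k_*/L}\to1$ as $L\to\infty$.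

**Step 1 (constant volume form).** This step removes a trace term that would otherwise be too large. Let $\omega_\tau=d\mathrm{vol}_{h_\tau}$. Total volume is constant, so $\partial_\tau\omega_\tau$ is exact. With the Hodge theory of a fixed metric and its Green operator $\mathcal G$, $\beta_\tau=d^*\mathcal G\,\partial_\tau\omega_\tau$ satisfies $d\beta_\tau=\partial_\tau\omega_\tau$, is smooth in $\tau$, and vanishes whenever $\partial_\tau\omega_\tau=0$. Let $X_\tau$ be defined by $\iota_{X_\tau}\omega_\tau=-\beta_\tau$, with flow $\phi_\tau$, $\phi_0=\mathrm{id}$. Then $\partial_\tau(\phi_\tau^*\omega_\tau)=\phi_\tau^*(d\beta_\tau+d\iota_{X_\tau}\omega_\tau)=0$, so $\phi_\tau^*\omega_\tau=\omega_0$ (Moser). Where $h_\tau$ is constant in $\tau$, so is $\phi_\tau$. Replace $h_\tau$ by $\phi_\tau^*h_\tau$: the hypotheses persist, $h_0$ is unchanged, and now the volume form is independent of $\tau$.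

**Step 2 (bounds for the Ricci curvature).** We bound the three types of terms in (1). Let $\mathrm{Ric}_{h_\tau}\ge2+c_0$. Put $h=h_{\tau(t)}$ and $A=\frac12h^{-1}\partial_th$. By Step 1, $\mathrm{tr}A=0$. Since $\tau'=\frac1{Lt}$ and $\tau''=-\frac1{Lt^2}$,
$$|A|,\ |\mathrm{div}_hA|_h\le\tfrac C{Lt},\qquad|\partial_tA|\le\tfrac C{Lt^2},$$
with $C$ depending only on the path (and $L\ge1$). For $k=u^2h$ we have $S=\frac{1-\alpha}tI+A$. Because $\mathrm{tr}A=0$,
$$\mathrm{Ric}(\partial_t,\partial_t)=\tfrac{3(1-\alpha)}{t^2}-\tfrac{3(1-\alpha)^2}{t^2}-|A|^2=\tfrac{3\alpha(1-\alpha)}{t^2}-|A|^2\ge\tfrac{3k_*(1-\alpha)-C^2}{L^2t^2}.$$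
Tangentially, the multiples of the identity in $-S'-(\mathrm{tr}S)S$ add up to $\frac{1-\alpha}{t^2}-\frac{3(1-\alpha)^2}{t^2}=\frac{(1-\alpha)(-2+3\alpha)}{t^2}$. Here $(1-\alpha)(-2+3\alpha)=-2+\alpha(5-3\alpha)\ge-2$ for $\alpha\in[0,1]$. With $u\le t$,
$$\mathrm{Ric}|_{TN}\ge\tfrac{2+c_0}{u^2}-\tfrac2{t^2}-\tfrac{C'}{Lt^2}\ge\tfrac{c_0}{2t^2}\quad\text{for large }L.$$
For the mixed term, $\mathrm{tr}S$ and the multiple of $I$ in $S$ are constant on slices, so $\mathrm{Ric}(\partial_t,X)=(\mathrm{div}_hA)(X)$. A unit tangential $X$ has $|X|_h=\frac1u$, and $t/u=t^\alpha\le T^\alpha=e^{k_*/L}\le2$ for large $L$. So $|\mathrm{Ric}(\partial_t,X)|\le\frac C{Ltu}\le\frac{2C}{Lt^2}$.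

**Step 3 (choice of constants).** We make the Ricci form positive definite. Choose $k_*$ with $(k_*-C^2)\frac{c_0}2>4C^2$, then $L$ large with $\alpha\le\frac12$, so that $3k_*(1-\alpha)\ge k_*$. The product of the diagonal lower bounds is at least $\frac{(k_*-C^2)c_0}{2L^2t^4}>\frac{4C^2}{L^2t^4}$, which is the square of the mixed bound. Hence $\mathrm{Ric}>0$. Near the ends $A=0$, so $S=\frac{u'}uI$. Finally $u'(1)=1-\alpha<1$, $u'(T)=(1-\alpha)T^{-\alpha}=(1-\alpha)e^{-k_*/L}$, and $T/u(T)=T^\alpha=e^{k_*/L}$. $\square$

## 7. A core with boundary $S^3$ and one $\mathbb R^4/\pm1$ point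

**Lemma 3.** There is a compact 4-orbifold $\mathcal C$ with boundary $S^3$ with these properties. It has $\mathrm{Ric}>0$. All boundary principal curvatures equal some $\eta_0\in(0,1]$. There is exactly one singular point $o$, and near $o$ it is isometric, up to scaling, to a neighborhood of $0$ in $(\mathbb C^2,g_{FS})/\pm1$. The boundary metric is $g_1$, where $g_\lambda$, $\lambda\in[0,1]$, is a smooth path of metrics on $S^3$ with positive sectional curvature, $g_0$ is the unit round metric, and $\mathrm{vol}(g_\lambda)\ge\mathrm{vol}(g_1)$.

Here $g_{FS}$ is the Fubini–Study metric on the affine chart $\mathbb C^2$, with Kähler form $i\partial\bar\partial\log(1+|z|^2)$.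

**Step 1 (the quotient).** We construct the orbifold. Let $D$ be the closed unit hemisphere of $S^2$, metric $d\varrho^2+\sin^2\!\varrho\,d\theta^2$, with a complex coordinate $\zeta$ of argument $\theta$ and $|\zeta|=1$ on $\partial D$. Let $S^1$ act isometrically on $S^3\times D$, $S^3\subset\mathbb C^2$, by
$$\lambda\cdot(z,w,\zeta)=(\lambda^2z,\lambda w,\lambda\zeta).$$
If $w\ne0$ or $\zeta\neq0$ the isotropy is trivial. The points with $w=\zeta=0$ form a single orbit, with isotropy $\{\pm1\}$ acting on the slice $(w,\zeta)$ by $-1$. So $\mathcal C:=(S^3\times D)/S^1$ is an orbifold with one singular point $o$, of type $\mathbb R^4/\pm1$. The action on $\partial D$ is simply transitive, so $p\mapsto[p,1]$ identifies $S^3$ with $\partial\mathcal C$. Give $\mathcal C$ the quotient metric. Near $o$, pull the metric back to the double cover $S^1\times\text{slice}$ of a neighborhood of the exceptional orbit, where the action is free; the quotient there is the uniformizing chart.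

**Step 2 ($\mathrm{Ric}>0$).** We use O'Neill's formula: curvature does not decrease under a Riemannian submersion when measured on horizontal vectors. Let $\xi$ be the action field on $S^3$; it never vanishes, since $|\xi|^2=4|z|^2+|w|^2$. On $D$ the action field is $\partial_\theta$. The horizontal space is $H=\{(u,v):\langle u,\xi\rangle+\langle v,\partial_\theta\rangle=0\}$. Its projection to $TD$ is onto: for given $v$ take a suitable multiple of $\xi$ as $u$. Its projection to $TS^3$ has dimension at least $2$: it is onto if $\partial_\theta\ne0$, and it is $\xi^\perp$ otherwise. For $X=(u,v)\in H$ and an orthonormal basis $e_j=(u_j,v_j)$ of $H$, O'Neill gives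
$$\mathrm{Ric}(X,X)\ge\sum_j\big(|u\wedge u_j|^2+|v\wedge v_j|^2\big).$$
If $u\ne0$, some $u_j$ is not parallel to $u$. If $u=0\ne v$, some $v_j$ is not parallel to $v$. So $\mathrm{Ric}>0$.

**Step 3 (the boundary metric and the path to the round metric).** We compute the boundary metric and join it to the round one. The curve $\partial D$ is a geodesic, so $S^3\times\partial D$ is totally geodesic. The second fundamental form of $\partial\mathcal C$ is computed on horizontal lifts, so $\partial\mathcal C$ is totally geodesic. Now replace $\partial D$ by a circle of radius $\lambda^{-1/2}$. The quotient metric on $S^3$ of a vector $u$ is the minimum over $a$ of $|u+a\xi|^2+\lambda^{-1}a^2$, attained at $a=-\langle u,\xi\rangle/(|\xi|^2+\lambda^{-1})$. So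
$$g_\lambda=g_{\rm round}-\tfrac{\lambda}{1+\lambda|\xi|^2}\,\xi^\flat\otimes\xi^\flat,$$
which is smooth in $\lambda\in[0,1]$, nonincreasing in $\lambda$, and round for $\lambda=0$. Hence $\mathrm{vol}(g_\lambda)\ge\mathrm{vol}(g_1)$. The boundary metric is $g_1$, since $\partial D$ has radius $1$. For $\lambda>0$, horizontal vectors of $S^3\times S^1(\lambda^{-1/2})$ are determined by their $S^3$-component. So independent horizontal vectors have independent components $u,u'$, and by O'Neill the curvature numerator is at least $|u\wedge u'|^2>0$.

**Step 4 (convexity).** We make the boundary strictly convex. Take a smooth function $f_0$ supported near $\partial\mathcal C$ with $f_0=0$ and $\partial_\nu f_0=1$ on $\partial\mathcal C$, and replace $g$ by $e^{2\eta_0f_0}g$. The boundary metric is unchanged, and the principal curvatures become $0+\eta_0\partial_\nu f_0=\eta_0$. For small $\eta_0\in(0,1]$ still $\mathrm{Ric}>0$, by compactness.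

**Step 5 (Fubini–Study near $o$).** We change the metric near $o$ into a model that Section 8 can resolve. In normal coordinates on a $\pm1$-invariant uniformizing ball, $-1$ acts as $x\mapsto-x$ and $g=\delta_{ij}+O(r^2)$. In normal coordinates at $0$ the same holds for $(\mathbb C^2,g')$, $g'$ a positive multiple of $g_{FS}$. Put
$$g_\chi=g'+\chi(g-g'),\qquad\chi=\Theta\Big(\frac{\ln(r/r_1)}{\ln(r_2/r_1)}\Big),$$
with $\Theta$ a smooth step from $0$ (on $(-\infty,0]$) to $1$ (on $[1,\infty)$). This is $\pm1$-invariant, equals $g'$ for $r\le r_1$ and $g$ for $r\ge r_2$. With $\eta=1/\ln(r_2/r_1)\le1$ we have $|\partial\chi|\le C\eta/r$ and $|\partial^2\chi|\le C\eta/r^2$. Since $g-g'=O(r^2)$ and $\partial(g-g')=O(r)$,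
$$\partial g_\chi=O(r),\qquad\partial^2g_\chi=(1-\chi)\partial^2g'+\chi\,\partial^2g+O(\eta).$$
Ricci curvature is linear in second derivatives and quadratic in first derivatives, with coefficients depending on the metric, and the three metrics differ by $O(r^2)$. So
$$\mathrm{Ric}(g_\chi)=(1-\chi)\mathrm{Ric}(g')+\chi\,\mathrm{Ric}(g)+O(\eta)+O(r_2^2).$$
This is positive if $r_2$ is small and then $r_1\ll r_2$. $\square$

**Constants.** Fix $\mathcal C$. Let $V_1=\mathrm{vol}(g_1)$, and let $k_0>0$ satisfy $\mathrm{Ric}_{g_\lambda}\ge k_0g_\lambda$ for all $\lambda\in[0,1]$. Fix once and for all $\delta\in(0,\frac1{20}]$ with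
$$16\pi^2\delta^2<V_1\min\{(k_0/2)^{3/2},\eta_0^3\}.\tag{3}$$
The meaning of (3) is that a core scaled by $c$ has boundary curvature $\eta_0/c$, and this must beat the neck, whose inner end has curvature slightly less than $1$. So we need $c<\eta_0$, that is, the sphere to be filled must have small volume.

## 8. Replacing $\mathbb C^2/\pm1$ by $\mathcal O(-2)$

**Lemma 4.** Let $D_b\subset\mathbb C^2/\pm1$ be the ball $\{|z|^2/(1+|z|^2)<b\}$. For $0<b<\frac18$ there is a smooth metric with $\mathrm{Ric}\ge0$ on the total space of $\mathcal O(-2)\to\mathbb{CP}^1$ which coincides with $g_{FS}/\pm1$ outside an open neighborhood $U_b$ of the zero section, $U_b$ replacing $D_b$. Any two points of $\overline{U_b}$ (of $\overline{D_b}$) are joined in $\overline{U_b}$ (in $\overline{D_b}$) by a curve of length $\le C_0\sqrt b$, with $C_0$ universal.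

As in the construction, "outside" refers to the part of $\mathcal O(-2)$ over the affine chart $\mathbb C^2/\pm1$ with $0$ replaced by $\mathbb{CP}^1$.

**Step 1 (reduction to an ordinary differential equation).** We describe invariant Kähler metrics by one function and express $\mathrm{Ric}\ge0$. On $\mathbb C^2\setminus0$ let $s=\log|z|^2$, $\omega=i\partial\bar\partial u(s)$, $\varphi=u'$, and suppose $\varphi'=P(\varphi)$. Then
$$\omega=\varphi\,i\partial\bar\partial s+\varphi'\,i\partial s\wedge\bar\partial s .$$
The form $i\partial\bar\partial s$ is pulled back from $\mathbb{CP}^1$, so its square vanishes; and $i\partial\bar\partial s\wedge i\partial s\wedge\bar\partial s$ is invariant under $U(2)$ and dilations, so it is a constant times $|z|^{-4}dV_0$. Hence $\omega^2=\mathrm{const}\cdot\varphi\varphi'e^{-2s}dV_0$. So the Ricci form is $i\partial\bar\partial v(s)$ with $v=2s-\log\varphi-\log\varphi'$. Using $\varphi''=P'(\varphi)\varphi'$,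
$$v'=Q(\varphi),\quad v''=Q'(\varphi)P(\varphi),\quad Q(x)=2-\frac{P}{x}-P',\quad\text{equivalently }(xP)'=x(2-Q).$$
The forms $i\partial\bar\partial s$ and $i\partial s\wedge\bar\partial s$ are semipositive with complementary kernels. So where $P>0$, $\mathrm{Ric}\ge0$ if and only if $Q\ge0$ and $Q'\ge0$. With $x=\varphi$ the metric is, up to constant factors on the three terms,
$$\frac{dx^2}{4P}+x\hat g+P\eta^2,$$
where $\eta$ is the contact form on $S^3$ and $\hat g$ the transverse metric. For $g_{FS}$: $\varphi=\frac{e^s}{1+e^s}$, $P=x-x^2$, $Q=3x$.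

**Step 2 (the choice of $P_b$).** We change $Q$ below $x=b$ so that $P$ vanishes at a positive $x=a$; this is where the zero section will be. Let $\chi$ be smooth, nondecreasing, $0$ on $(-\infty,\frac12]$, $1$ on $[1,\infty)$. Put
$$Q_b(x)=3x\chi(x/b),\qquad a^2=\int_0^b3y^2(1-\chi(y/b))\,dy\in(0,b^3].$$
Then $a\le b^{3/2}<b/2$. Define $P_b$ by
$$xP_b=x^2-a^2-\int_a^xyQ_b(y)\,dy\qquad(x\ge a).$$
For $x\ge b$ the integral is $\int_0^x3y^2\chi(y/b)dy=x^3-a^2$ (note $\chi(y/b)=0$ for $y\le b/2$), so $xP_b=x^2-x^3$: above $b$ nothing has changed. Also $P_b(a)=0$, and $P_b>0$ on $(a,b]$ because $(xP_b)'=x(2-Q_b)>0$ there ($Q_b\le3b<1$). Finally $Q_b,Q_b'\ge0$. Let $\varphi$ be the solution of $\varphi'=P_b(\varphi)$ that agrees with the Fubini–Study solution where $\varphi\ge b$. Let $U_b$ be $\{\varphi<b\}$ together with the zero section.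

**Step 3 (smoothness across the zero section).** We check that the metric closes up on $\mathcal O(-2)$. On $[a,b/2]$, $xP_b=x^2-a^2$, so $(\varphi^2)'=2(\varphi^2-a^2)$ and $\varphi^2=a^2+c\,e^{2s}$ with $c>0$. In particular $\varphi$ exists for all $s\to-\infty$. Near the zero section of $\mathcal O(-2)=\big((\mathbb C^2\setminus0)/\pm1\big)\cup\mathbb{CP}^1$ use $z=z_1(1,\zeta)$ and $w=z_1^2$; the other chart is symmetric. There $e^{2s}=|w|^2(1+|\zeta|^2)^2$ is smooth, $\varphi=(a^2+ce^{2s})^{1/2}$ is smooth and positive, and
$$i\partial\bar\partial s=i\partial\bar\partial\log(1+|\zeta|^2),\qquad w\,\partial s=\tfrac12dw+\frac{w\bar\zeta\,d\zeta}{1+|\zeta|^2}.$$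
Since $\varphi'=ce^{2s}/\varphi$,
$$\omega=\varphi\,i\partial\bar\partial\log(1+|\zeta|^2)+\frac c\varphi(1+|\zeta|^2)^2\,i\,(w\,\partial s)\wedge\overline{(w\,\partial s)},$$
which is smooth. At $w=0$ it equals $a\,i\partial\bar\partial\log(1+|\zeta|^2)+\frac c{4a}(1+|\zeta|^2)^2\,i\,dw\wedge d\bar w>0$. So the metric is smooth, and $\mathrm{Ric}\ge0$ everywhere by continuity.

**Step 4 (lengths).** We bound the size of the inserted piece. On $(a,b/2)$, $P_b=(x-a)(x+a)/x\ge x-a$. On $(b/2,b)$, $xP_b$ is increasing, so $xP_b\ge\frac{b^2}4-a^2\ge\frac{b^2}4-b^3\ge\frac{b^2}8$ and $P_b\ge\frac b8$. Hence $\int_a^b\frac{dx}{2\sqrt{P_b}}\le C\sqrt b$. As $P_b\le x$, slices with $x\le b$ have diameter at most $C\sqrt b$. Two points of $\overline{U_b}$ are joined by moving both radially to the slice $\varphi=b$ and then inside this slice. For $\overline{D_b}$ use $\int_0^b\frac{dx}{2\sqrt{x-x^2}}\le C\sqrt b$ in the same way. $\square$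

**Example 3.** Let $-1$ act on $S^4\subset\mathbb R^4\times\mathbb R$ by $(x,t)\mapsto(-x,t)$. The quotient $S^4/\pm1$ is a noncollapsed Ricci limit, and $\mathcal S_X$ consists of the two poles. Indeed, by Step 5 of Lemma 3 the metric can be changed in balls of radius $r_2\to0$ around the poles so that it has $\mathrm{Ric}>0$ and is Fubini–Study (up to scale) still closer to the poles; then Lemma 4 with $b\to0$ applies. The changed pieces have diameter tending to $0$, in the old and in the new space. Replacing, for each of the two pieces, the part of a curve between its first and last points in the piece by a short curve in the other version shows that distances between points outside the pieces change by an amount tending to $0$. So finitely many such points cause no problem; the issue is accumulation.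

## 9. A single smooth edge carries only finitely many cores

Here is the first attempt with the tools at hand. Smooth one edge with a profile: $R=G(d)$ with $G$ smooth, odd at $0$, $G'(0)=1$, and $G\approx\delta\sin d$ away from $0$. Choose infinitely many points $z_1,z_2,\dots$ on this edge, remove disjoint balls $B_{r_j}(z_j)$, and fill each hole with a neck (Lemma 2) and a scaled core $c_j\,\mathcal C$. Since the balls are disjoint and the edge has finite length, $r_j\to0$.

Let $m_j=\sin r_j$. In polar coordinates at $z_j$, $\sin d=\sin s\sin\varphi$ with $0\le\varphi\le\pi$, so the boundary of the $j$-th hole is $m_j^2(d\varphi^2+f_j^2d\sigma^2)$ with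
$$f_j(\varphi)=\frac{G(d)}{m_j},\qquad\sin d=m_j\sin\varphi.$$
As $m_j\to0$, $d/m_j\to\sin\varphi$ uniformly and $G'(0)=1$, so $f_j\to\sin\varphi$. The normalized boundary converges to the unit round sphere, of volume $2\pi^2$. The volume-preserving path of Lemma 2 must end at $c_j^2g_1$ with $c_j^3V_1$ equal to the volume at its other end, which is the normalized boundary, scaled by a factor close to $1$. So $c_j\to(2\pi^2/V_1)^{1/3}>1$, because $g_1\le g_0$ with $g_1\ne g_0$. But the gluing of the core needs $\eta_0/c_j\ge1$, that is, $c_j\le\eta_0\le1$. This fails for all but finitely many $j$. In words: at scales below its smoothing thickness a smooth edge looks like flat $\mathbb R^4$, and there is no room for a core.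

One could let $G=G^{(i)}$ depend on $i$, with smoothing thickness tending to $0$ and $i$ holes at stage $i$. Then the geometry at every hole changes with $i$, the constants of Lemma 2 depend on $i$, and we have no lower bound for the size of the orbifold neighborhood of a given singular point.

The way out is to put the cores at the vertices of a convex polygon. Each edge then meets only two cores, so each edge can have its own profile, thin compared with the radii at its two endpoints, fixed once and for all.

## 10. An edge profile with its own scale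

We need a profile $G$ that is smooth at $d=0$ and equals a slightly shifted $\delta\sin$ outside a tiny neighborhood of $0$. On circles of every radius $m'\ge m$ (in sine) about a point of the edge it must look, for curvature purposes, almost like a unit sphere in the $\varphi$-direction and have small radius.

**Lemma 5.** Let $0<m\le\frac1{100}$. For every sufficiently small $\epsilon>0$ there is a smooth $G:[0,\frac\pi4]\to[0,\infty)$, an odd polynomial near $0$, with $G'(0)=1$ and:

1. $G''\le0$ and $0<G'\le1$; $-G''/G$ extends continuously to $d=0$ with positive value there;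
2. $G/\sin d$ is nonincreasing (so $\tan d\,G'\le G$) and $\delta\sin d\le G\le\sin d$;
3. $G\le\delta(\sin d+m)$;
4. for every $m'\in[m,\frac1{100}]$, the function $f(\varphi)=G(d)/m'$, $\sin d=m'\sin\varphi$, $\varphi\in[0,\pi]$, satisfies $f''\le-(1-\frac{m'^2}4)f$, $f\le\min\{\sin\varphi,2\delta\}$, and $f'(0)=1$.

**Step 1 (construction).** We prescribe $p=-G''$ so that the slope drops from $1$ to about $\delta$ inside $[0,2\epsilon]$, and $G$ then continues exactly as a shifted sine. Put $H=2/m^2$, $\theta=m^2\epsilon/16$, $y=2\epsilon+\theta$, and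
$$p_0(d)=\chi Hd+(1-\chi)\delta\sin(d+\theta),$$
with a smooth cutoff $0\le\chi\le1$, $\chi=1$ for $d\le\epsilon$ and $\chi=0$ for $d\ge2\epsilon$. On $[\epsilon,2\epsilon]$ we have $\delta\sin(d+\theta)\le2\delta d\le Hd$, so $\delta\sin(d+\theta)\le p_0\le Hd$ there. We seek $\beta\in C_c^\infty((0,\epsilon))$, $\beta\ge0$, such that $p=p_0+\beta$ satisfies
$$\int_0^{2\epsilon}p=1-\delta\cos y,\qquad\int_0^{2\epsilon}x\,p(x)\,dx=\delta(\sin y-2\epsilon\cos y).$$
On $[0,2\epsilon]$ the mass of $p_0$ is in $[0,4\epsilon^2/m^2]$ and its first moment in $[0,\frac{16}3\epsilon^3/m^2]$, because $0\le p_0\le Hd$ there: on $[0,\epsilon]$ it equals $Hd$. Moreover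
$$\sin y-2\epsilon\cos y=(\sin y-y\cos y)+\theta\cos y\in[\tfrac\theta2,\ \theta+\epsilon y^2],$$
since $0\le\sin y-y\cos y\le\frac{y^3}3\le\epsilon y^2$ (as $\theta\le\epsilon$). So for small $\epsilon$ the mass required of $\beta$ is in $[\frac45,1]$. The first moment required of $\beta$ is at least $\frac{\delta m^2\epsilon}{32}-\frac{16\epsilon^3}{3m^2}>0$ and at most $\delta\epsilon(\frac{m^2}{16}+y^2)\le\frac{\delta\epsilon}8$. The required center of mass therefore lies in $(0,\frac\epsilon2)$, and a symmetric bump about it with small support is a suitable $\beta$.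

Let $G(d)=d-\int_0^d(d-x)p(x)\,dx$. Then $G''=-p\le0$ and $G'(0)=1$. The two conditions say $G'(2\epsilon)=\delta\cos y$ and $G(2\epsilon)=2\epsilon\,\delta\cos y+\delta(\sin y-2\epsilon\cos y)=\delta\sin y$. Since $G''=-\delta\sin(d+\theta)$ for $d\ge2\epsilon$, it follows that $G=\delta\sin(d+\theta)$ there. Near $0$, $G=d-Hd^3/6$. As $G'(\frac\pi4)=\delta\cos(\frac\pi4+\theta)>0$ and $G$ is concave, $0<G'\le1$; and $-G''/G\to H>0$ at $0$. This is item 1.

**Step 2 (differential inequalities).** We collect lower bounds for $-G''/G$ and $\tan d\,G'/G$. On $(0,\epsilon)$: $G\le d$, so $-G''\ge Hd\ge HG$. On $[\epsilon,2\epsilon]$ the function $E=G-\delta\sin(d+\theta)$ has $E''=-p_0+\delta\sin(d+\theta)\le0$ and $E(2\epsilon)=E'(2\epsilon)=0$. So $E'\ge0$ there, and then $E\le0$. Hence $-G''\ge\delta\sin(d+\theta)\ge G$ and $G'/G\ge\cot(d+\theta)$. For $d\ge2\epsilon$, equality holds in both: $-G''=G$ and $G'/G=\cot(d+\theta)$. So for $d\in[\epsilon,\frac\pi4]$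
$$\tan d\,\frac{G'}G\ge\frac{\tan d}{\tan(d+\theta)}=1-\frac{\sin\theta}{\cos d\,\sin(d+\theta)}\ge1-\frac{2\theta}{\sin2d}\ge1-\frac{4\theta}\epsilon=1-\frac{m^2}4,$$
where $\sin2d\ge\frac{4d}\pi\ge\epsilon$ gives the bound $\frac{2\theta}{\sin2d}\le\frac{4\theta}\epsilon$.

**Step 3 (items 2 and 3).** These bounds control the size of $G$. By Step 2, $G''+G\le0$ everywhere, so $(G'\sin d-G\cos d)'=(G''+G)\sin d\le0$, and $G'\sin d\le G\cos d$. So $G/\sin d$ is nonincreasing. It tends to $1$ at $0$, so $G\le\sin d$. For $d\ge2\epsilon$, $G=\delta\sin(d+\theta)\ge\delta\sin d$; by monotonicity $G\ge\delta\sin d$ everywhere. For item 3: if $d\ge2\epsilon$, $G\le\delta(\sin d+\theta)$; if $d\le2\epsilon$, $G\le G(2\epsilon)\le\delta(2\epsilon+\theta)$. Take $3\epsilon\le m$.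

**Step 4 (item 4).** We compute $f''$ by the chain rule. From $\cos d\;d_\varphi=m'\cos\varphi$ we get
$$d_{\varphi\varphi}=\tan d\,(d_\varphi^2-1),\qquad d_\varphi^2=\frac{m'^2-\sin^2d}{1-\sin^2d}\in[0,1],$$
and therefore
$$-\frac{f''}f=\Big(-\frac{G''}G\Big)d_\varphi^2+\frac{\tan d\,G'}G(1-d_\varphi^2).$$
If $d\ge\epsilon$, Step 2 gives $-\frac{f''}f\ge1-\frac{m^2}4\ge1-\frac{m'^2}4$. If $d<\epsilon$ and $\epsilon^2\le m^2/2$, then $d_\varphi^2\ge m'^2-\epsilon^2\ge m'^2/2$, so the first term is at least $\frac2{m^2}\cdot\frac{m'^2}2\ge1$, and the second is $\ge0$. At the ends, where $f=0$, the inequality for $f''$ holds by continuity. By item 2, $f\le\sin\varphi$; by item 3, $f\le\delta(m'+m)/m'\le2\delta$; and $f'(0)=G'(0)d_\varphi(0)/m'=1$. $\square$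

## 11. Inscribed polygons and the ambient manifold $N_i$

**Step 1 (a smooth minimum that is local).** The function $\min$ in $R_0$ must be replaced by something smooth and concave that only sees the two smallest entries. For $\kappa\in(0,\frac14]$ let $w=w_\kappa$ be a mollification of $s\mapsto\min(s,1)$ with an even kernel supported in $[-\kappa,\kappa]$. It is concave, nondecreasing, equal to $s$ for $s\le1-\kappa$ and to $1$ for $s\ge1+\kappa$. Put $M_\kappa(a,b)=b\,w_\kappa(a/b)$ for $a,b>0$. We list its properties.

- $M_\kappa$ is smooth, $1$-homogeneous, and concave (it is the perspective of a concave function), and it equals $\min(a,b)$ unless $1-\kappa<a/b<1+\kappa$.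
- It is nondecreasing in each variable: with $s=a/b$, $\partial_aM=w'\ge0$, and $\partial_bM=w-sw'$ has $s$-derivative $-sw''\ge0$, so $\partial_bM\ge w(0)=0$.
- $(1-\kappa)\min\le M_\kappa\le\min$. The upper bound is Jensen's inequality. For the lower bound, if $1-\kappa<s<1+\kappa$ then $w(s)\ge w(1-\kappa)=1-\kappa\ge(1-\kappa)\min(s,1)$.
- $\partial_aM+\partial_bM=w+(1-s)w'\le1$: the $s$-derivative is $(1-s)w''$, which is $\le0$ for $s\le1$ and $\ge0$ for $s\ge1$, and the expression equals $1$ for $s\le1-\kappa$ and for $s\ge1+\kappa$.

**Step 2 (vertices).** We choose the vertices so that the neighbors of each vertex stabilize. Let $K\subset[0,\frac\pi8]$ be compact, nowhere dense, with $0,\frac\pi8\in K$. (For Theorem A take $K=\{0,\frac\pi8\}$.) Let $\Sigma\subset S^2$ be the circle of radius $\frac\pi8$ about the north pole $\mathsf N$, parametrized by longitude; regard $K$ as a subset of $\Sigma$. Let $J_1,J_2,\dots$ be the components of $(0,\frac\pi8)\setminus K$. In each $J_j$ choose $(y_{j,n})_{n\in\mathbb Z}$ strictly increasing in $n$, converging to the two endpoints of $J_j$ as $n\to\pm\infty$.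 Let $Y$ be the set of all $y_{j,n}$, as points of $\Sigma$, and let $\mathcal Q$ be the four points of longitude $\frac\pi2,\pi,\frac{3\pi}2,-\frac\pi8$. Each $y=y_{j,n}$ has neighbors $y^\pm=y_{j,n\pm1}$.

Every $x\in K$ is an accumulation point of $Y$: since $K$ is nowhere dense, every interval neighborhood of $x$ in $[0,\frac\pi8]$ meets some $J_j$, and $x\notin J_j$. So it contains an endpoint of $J_j$ and points of $J_j$ up to that endpoint, hence infinitely many $y_{j,n}$. Conversely $Y$ accumulates only at $K$: points of one $J_j$ accumulate only at its endpoints, and points in infinitely many different $J_j$, whose lengths tend to $0$, accumulate only at $K$. So $\overline Y=Y\cup K$. Put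
$$V_i=\{y_{j,n}:j\le i,\ |n|\le i\}\cup\mathcal Q\qquad(i\ge1).$$
Let $P_i$ be the convex spherical polygon inscribed in $\Sigma$ with vertex set $V_i$; under gnomonic projection from $\mathsf N$ it is a convex polygon inscribed in a Euclidean circle. Consecutive vertices have longitude gap $\gamma\le\frac\pi2$. The triangle formed by $\mathsf N$ and an edge is isosceles with legs $\frac\pi8$ and apex angle $\gamma$. Halving it gives for the base angle $\psi$ the formula $\cot\psi=\cos\frac\pi8\tan\frac\gamma2\in(0,1)$, so $\psi\in(\frac\pi4,\frac\pi2)$. An interior angle of $P_i$ is a sum of two such angles, hence all interior angles satisfy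
$$\omega\in(\tfrac\pi2,\pi).\tag{4}$$
For $y\in Y$ there is $i(y)$ such that for $i\ge i(y)$ the two neighbors of $y$ in $V_i$ are $y^\pm$.

**Step 3 (radii).** We choose radii, once for all $i$, such that near a vertex only the two adjacent edges matter. Each $z\in Y\cup\mathcal Q$ is isolated in $Y\cup\mathcal Q$. Choose an open arc $I_z\ni z$ of $\Sigma$ with $I_z\cap(Y\cup\mathcal Q)=\{z\}$. The set of great circles spanned by two points of $\Sigma\setminus I_z$, or tangent to $\Sigma$ at a point of $\Sigma\setminus I_z$, is compact, since the tangent circles are the limits of the spanned ones. None of them contains $z$, because a great circle meets $\Sigma$ in at most two points counted with multiplicity. So the minimal distance $D(z)$ from $z$ to them is positive. Let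
$$r_z=\min\{\tfrac1{100},\tfrac{D(z)}{10}\},\qquad m_z=\sin r_z.$$
For $z'\ne z$ in $Y\cup\mathcal Q$ we have $D(z)\le|z-z'|$ (use the tangent at $z'$). So $r_z\le\frac1{10}|z-z'|$, and the balls $B_{2r_z}(z)$ are pairwise disjoint. For every $i$ with $z\in V_i$, the great circle of any edge of $P_i$ not having $z$ as an endpoint has distance $\ge10r_z$ from $z$.

**Step 4 (the function $R$).** We define the fiber radius. For each unordered pair $e=\{z,z'\}\subset Y\cup\mathcal Q$ fix once and for all a function $G_e$ as in Lemma 5 with $m=\min(m_z,m_{z'})$. Enumerate all such pairs as $e^1,e^2,\dots$ and give $e^l$ the parameter $\kappa_{e^l}=4^{-l}$. For an edge $e$ of $P_i$ let $d_e\ge0$ be the distance on $P_i$ to the great circle of $e$, and $R_e=G_e(d_e)$; here $d_e\le\frac\pi4$ since $P_i$ lies in a disc of radius $\frac\pi8$. Start with the first edge $e$ of $P_i$ in the enumeration and $A=R_e$, then successively replace $A$ by $M_{\kappa_e}(A,R_e)$ for the further edges in order of enumeration. Let $R=R^{(i)}$ be the result. As $\prod_l(1-4^{-l})\ge1-\sum_l4^{-l}=\frac23$, all partial results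 lie between $\frac23\min$ and $\min$ of the functions used so far. There are two locality properties.

**(L1)** If at a point $R_e\ge2R_a$ for all edges $e\ne a$, then $R=R_a$.

**(L2)** If at a point $R_e\ge2\max(R_a,R_b)$ for all $e\ne a,b$, with $a$ preceding $b$, then $R=M_{\kappa_b}(R_a,R_b)$.

Indeed, if $a$ is not the first edge, then before $a$ is used $A\ge\frac23\cdot2R_a=\frac43R_a\ge(1+\kappa)R_a$, so after using $a$ we have $A=R_a$; if $a$ is first, this is trivial. Using another $e$ (in (L2): $e\ne a,b$) later does not change $A$, since then $A\le\frac12R_e\le(1-\kappa)R_e$. In (L2) the use of $b$ turns $A=R_a$ into $M_{\kappa_b}(R_a,R_b)$.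

**Step 5 (the manifold $N_i$).** We check that the construction is smooth. Let $B_i'=P_i\setminus\bigcup_{z\in V_i}B_{r_z}(z)$ (open balls), and let $N_i$ be $B_i'\times S^2$ with the $S^2$-factors over the edges collapsed to points, with metric $g_{S^2}+R^2d\sigma^2$. The great circle of an edge $e'$ meets $P_i$ only in $e'$. So near the part of an edge $e$ in $B_i'$, $R_e\to0$ while the other $R_{e'}$ are bounded below, and $R=G_e(d_e)$ there by (L1). The metric is $dd^2+\cos^2\!d\,dx^2+G_e(d)^2d\sigma^2$, which is smooth since $G_e$ is odd at $0$ with slope $1$. The edge is radial from its endpoint $z$, and the distance $s$ from $z$ satisfies $\cos s=\cos d\cos x$ there (with $x$ measured from $z$), so $s$ is a smooth even function of $d$ with $\partial_xs\ne0$. So $N_i$ is a smooth compact manifold with smooth boundary, the boundary components being the hypersurfaces $s=r_z$, $z\in V_i$.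

**Step 6 ($\mathrm{Ric}>0$ on $N_i$).** Convexity of the polygon enters here, through concavity of $R$. By Section 4, $\mathrm{Hess}R_e$ has eigenvalues $G_e''\le0$ and $-\tan d_e\,G_e'\le0$. So $\mathrm{Hess}R_e\le0$, $\Delta R_e<0$ for $d_e>0$, and $|\nabla R_e|=G_e'\le1$. By induction over the steps, $R$ is a concave, nondecreasing, $1$-homogeneous function of the $R_e$ with sum of partial derivatives at most $1$: if $A$ has this property, the sum for $M_\kappa(A,R_e)$ is at most $\partial_aM+\partial_bM\le1$. The partial derivatives do not all vanish, by Euler's relation. Hence $\mathrm{Hess}R\le0$, $\Delta R<0$ and $|\nabla R|\le1$ over the interior of $P_i$. By (2), base directions have $\mathrm{Ric}\ge g_{S^2}$, unit fiber directions have $\frac{1-|\nabla R|^2}{R^2}-\frac{\Delta R}R>0$, and there are no mixed terms. Over the edges, by continuity, $\mathrm{Ric}=1+2\lim\frac{\tan d\,G'}G=3$ in the edge direction and $1+2\lim(-\frac{G''}G)>0$ in the normal directions. Hence $\mathrm{Ric}>0$.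

**Step 7 (the boundary of $N_i$ at $z\in V_i$).** We compute the metric and curvature of the holes to be filled. Write $r=r_z$, $m=m_z$, let $a,b$ be the edges of $P_i$ at $z$ ($a$ preceding $b$), and $\omega$ the angle. On $B_{2r}(z)\cap P_i$, Lemma 5(3) gives $R_a,R_b\le\delta(\sin2r+m)\le3\delta r$. For $e\ne a,b$ we have $d_e\ge10r-2r=8r$, so $R_e\ge\delta\sin8r\ge6\delta r$ by Lemma 5(2) and $r\le\frac1{100}$. So by (L2), $R=M(R_a,R_b)$ with $M=M_{\kappa_b}$. Thus on $B_{2r_z}(z)$ everything depends only on $z$ and its two neighbors in $V_i$.

In polar coordinates $(s,\varphi)$ at $z$, $0\le\varphi\le\omega$, with $a=\{\varphi=0\}$, we have $\sin d_a=\sin s\sin\varphi$ and $\sin d_b=\sin s\sin(\omega-\varphi)$. The boundary component is a smooth $S^3$ with metric $m^2(d\varphi^2+f^2d\sigma^2)$, where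
$$f=M(f_a,f_b),\qquad f_a=R_a/m,\quad f_b=R_b/m\quad(\text{at }s=r).$$
Put $\mu_1^2:=1-\frac{m^2}4$ and $\bar f:=M(\sin\varphi,\sin(\omega-\varphi))$. By Lemma 5(4) with $m'=m$, and by concavity, monotonicity and homogeneity of $M$,
$$f''\le M_af_a''+M_bf_b''\le-\mu_1^2f,\qquad f\le2\delta,\qquad f\le\bar f .\tag{5}$$
Here $M_a,M_b$ are the partial derivatives, and $M_af_a+M_bf_b=f$ by Euler. Near the ends, $f$ equals $f_a$, respectively $f_b$, so $f$ is odd at the ends with slopes $\pm1$ (note $\arcsin(m\sin\varphi)$ is odd in $\varphi$).

With respect to $\partial_s$, the principal curvature in direction $\varphi$ is $\cot r$, and in $S^2$-directions it is $R_s/R$. Since $\partial_sd_a=\cot s\tan d_a$, Lemma 5(2) gives $\partial_sR_a=\cot s\tan d_a\,G_a'\le\cot s\,R_a$, and likewise for $b$. So $R_s\le\cot s\,(M_aR_a+M_bR_b)=\cot s\,R$. With the outward normal $-\partial_s$ of $N_i$, therefore (over the edges by continuity), all principal curvatures satisfy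
$$\Pi_{N_i}\ge-\cot r.\tag{6}$$

## 12. Filling the hole at a vertex

**Proposition 6.** For every $z\in V_i$, with notation as above, there is a compact orbifold $\mathcal K_z$, depending only on $z$ and its two neighbors in $V_i$, with $\mathrm{Ric}>0$, whose boundary is isometric to $(S^3,m^2(d\varphi^2+f^2d\sigma^2))$ with all principal curvatures $>\cot r$. It has one singular point $p_z$, with a neighborhood isometric (up to scale) to a neighborhood of $0$ in $(\mathbb C^2,g_{FS})/\pm1$. Any two of its points are joined in $\mathcal K_z$ by a curve of length $\le C_1r_z$, with $C_1$ universal.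

Let $\mu^2=1-\frac{m^2}2$. Since $\cos^2r=1-m^2$, we have $\cos r<\mu<\mu_1$. This gap is the room in which the whole construction takes place: $\mu<\mu_1$ gives $\mathrm{Ric}>2$ along the path, and $\cos r<\mu$ gives the convexity of the outer boundary. Let
$$h_{out}=\mu^2(d\varphi^2+f^2d\sigma^2),\qquad v=\mathrm{vol}(h_{out})=\mu^3I(f),\qquad I(F)=4\pi\int_0^\omega F^2d\varphi .$$
By (5), $v\le I(f)\le16\pi^2\delta^2$. We construct a path of metrics on $S^3$ of volume $v$ with $\mathrm{Ric}>2$ from $h_{out}$ to $c^2g_1$, where $c=(v/V_1)^{1/3}$.

**Step 1 (from $h_{out}$ to a round metric).** This part of the path stays among rotationally symmetric metrics. Let $q=\frac\omega\pi\sin\frac{\pi\varphi}\omega$; by (4), $\frac\pi\omega\in(1,2)$. Identify $[0,\omega]\times S^2$, collapsed over both ends, with $S^3\subset\mathbb R\times\mathbb R^3$ by the fixed diffeomorphism $(\varphi,\sigma)\mapsto(\cos\frac{\pi\varphi}\omega,\sin\frac{\pi\varphi}\omega\,\sigma)$. Then $d\varphi^2+q^2d\sigma^2=(\frac\omega\pi)^2g_0$. The functions $F=f,\bar f,q$ on $[0,\omega]$ are positive inside, odd at the ends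 with slopes $\pm1$, and satisfy $F''\le-\mu_1^2F$. For $f$ this is (5); for $\bar f$, concavity of $M$ gives $\bar f''\le-\bar f$ in the same way; and $q''=-(\frac\pi\omega)^2q$. All these conditions are convex, so they hold for all $F$ on the segments $[f,\bar f]$ and $[\bar f,q]$.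

For such $F$ we have $(F'^2+\mu_1^2F^2)'=2F'(F''+\mu_1^2F)$, which has the sign opposite to $F'$ or vanishes. So $F'^2+\mu_1^2F^2$ equals $1$ at both ends and is nonincreasing from each end to the maximum of the concave function $F$. Hence $\frac{1-F'^2}{F^2}\ge\mu_1^2$. Together with $-\frac{F''}F\ge\mu_1^2$ this shows that $d\varphi^2+F^2d\sigma^2$ has sectional curvature $\ge\mu_1^2$. It is a smooth metric on $S^3$ because $F$ is odd at the ends with slopes $\pm1$, and it depends smoothly on the segment parameter.

Next, $I(F)\ge I(f)$. On $[f,\bar f]$ this holds because $F\ge f$. On $[\bar f,q]$ consider the middle third of $[0,\omega]$, of length $\ge\frac\pi6$. There $\varphi,\omega-\varphi\in[\frac\pi6,\frac{2\pi}3]$, so $\bar f\ge\frac34\min(\sin\varphi,\sin(\omega-\varphi))\ge\frac38$; and $\frac{\pi\varphi}\omega\in[\frac\pi3,\frac{2\pi}3]$, so $q\ge\frac12\cdot\frac{\sqrt3}2=\frac{\sqrt3}4\ge\frac38$. So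
$$I(F)\ge4\pi\cdot\tfrac9{64}\cdot\tfrac\pi6=\tfrac{3\pi^2}{32}\ge16\pi^2\delta^2\ge I(f),$$
since $\delta\le\frac1{20}$. Hence $h=A^2(d\varphi^2+F^2d\sigma^2)$ with $A^3I(F)=v=\mu^3I(f)$ has $A\le\mu$, volume $v$, sectional curvature $\ge\mu_1^2/\mu^2>1$, and $\mathrm{Ric}_h>2$. At $F=f$ it is $h_{out}$; at $F=q$ it is the multiple of $g_0$ of volume $v$.

**Step 2 (from the round metric to $c^2g_1$).** This part reaches the boundary metric of a scaled core. Continue with $(v/\mathrm{vol}(g_\lambda))^{2/3}g_\lambda$, $\lambda$ from $0$ to $1$; at $\lambda=0$ this is the endpoint of Step 1. Relative to this metric, by Lemma 3 and (3),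
$$\mathrm{Ric}\ge k_0\Big(\frac{\mathrm{vol}(g_\lambda)}v\Big)^{2/3}\ge k_0\Big(\frac{V_1}v\Big)^{2/3}>2 .$$

**Step 3 (assembling the filling).** We apply the neck lemma and glue in the core. Reparametrize so that the pieces of the path are constant near their ends, and reverse it: $h_0=c^2g_1$, $h_1=h_{out}$. Apply Lemma 2 with $L$ so large that $u'(T)\mu>\cos r$ and $e^{k_*/L}\le2$. Glue the core $c\,\mathcal C$ (lengths scaled by $c$) to the inner end. By (3), $c<\eta_0$, so the principal curvatures of the core are $\eta_0/c>1$. Those of the neck with respect to its outward normal $-\partial_t$ are $-u'(1)>-1$. So Lemma 1 applies. Rescale everything by $\frac m{\mu u(T)}$. The outer boundary, which was isometric to $u(T)^2h_{out}$ with principal curvatures $u'(T)/u(T)$, becomes $m^2(d\varphi^2+f^2d\sigma^2)$ up to isometry, with principal curvatures $u'(T)\mu/m>\cos r/\sin r=\cot r$. All choices (path, $L$, smoothing) are made once for each $z$ and pair of neighbors and used for every $i$.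

**Step 4 (diameter).** We bound the size of $\mathcal K_z$ by $r_z$. The neck has length at most $\frac{mT}{\mu u(T)}=\frac m\mu e^{k_*/L}\le3m$. The core has diameter at most $\mathrm{diam}(\mathcal C)\,\frac{cm}{\mu u(T)}\le2\,\mathrm{diam}(\mathcal C)\,m$, as $u(T)\ge1\ge c$. The outer boundary has diameter at most $(\pi+2\pi\delta)m\le4m$: move along $\varphi$ and then in a fiber of radius $mf\le2\delta m$. Any point can be moved along the core and the neck lines to the outer boundary. The smoothing costs a factor at most $2$. Since $m\le r_z$, the claim follows. $\square$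

## 13. The closed manifolds $M_i$

**Step 1 (the orbifold $\hat M_i$).** We close up $N_i$. By (6), Proposition 6 and Lemma 1 we can glue all $\mathcal K_z$, $z\in V_i$, into $N_i$: the sum of the boundary forms is $>\cot r_z-\cot r_z=0$. The smoothing is confined to small neighborhoods of the interfaces, on the $N_i$ side over $B_{2r_z}(z)$. It is chosen once for each $z$ and pair of neighbors; this is possible because the collar of $\partial N_i$ over $B_{2r_z}(z)$ and $\mathcal K_z$ depend only on these data. The result is a closed connected orbifold $\hat M_i$ with $\mathrm{Ric}>0$ and singular points $p_z$, $z\in V_i$.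

**Step 2 (resolution).** We remove the singular points. Each of the finitely many $p_z$ has a neighborhood in $\hat M_i$ isometric to a neighborhood of $0$ in $O_z:=(\mathbb C^2,\varsigma_z^2g_{FS})/\pm1$, with $\varsigma_z>0$ depending only on $z$ and its neighbors. Choose $b_i\in(0,\min\{\frac1i,\frac18\})$ so small that for all $z\in V_i$ the ball $\overline{D_{b_i}}$ lies in this neighborhood and $C_0\varsigma_z\sqrt{b_i}\le r_z$. Replace $D_{b_i}$ by $U_{b_i}$ with its metric multiplied by $\varsigma_z^2$. The result is a closed smooth 4-manifold $M_i$ with $\mathrm{Ric}\ge0$. Let $p_z^{(i)}$ be a point in the inserted zero section, $p_i$ a point over $\mathsf N$, and $\mathcal K_z^{(i)}$ the modified $\mathcal K_z$.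

**Step 3 (size of the inserted pieces).** We record a bound for later. Any two points of $\mathcal K_z$ are joined in it by a curve which has length at most $2C_1r_z$ for the metric of $\hat M_i$. Replacing the part of the curve between its first and last points in $\overline{D_{b_i}}$ by a curve in $\overline{U_{b_i}}$ adds at most $r_z$, and moving points of $U_{b_i}$ to $\partial U_{b_i}$ adds at most $r_z$ each. So
$$d_{M_i}(p,q)\le(2C_1+3)r_z\qquad(p,q\in\mathcal K^{(i)}_z).\tag{7}$$

## 14. The limit space and its $\mathbb R^4/\pm1$ points

We now prove Theorems A and B.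

**Step 1 (noncollapsing).** We bound $\mathrm{vol}(B_1(p_i))$ from below. For every edge, with gap $\gamma\le\frac\pi2$, $\tan d_e(\mathsf N)=\tan\frac\pi8\cos\frac\gamma2\ge0.29$, so $d_e\ge0.15$ on $B_{0.1}(\mathsf N)\subset B_i'$. By Lemma 5(3), $R\le0.1$ everywhere. On $B_{0.1}(\mathsf N)$ we have $R\ge\frac23\min_eR_e\ge\frac23\delta\sin0.15$, and no smoothing takes place over $B_{0.1}(\mathsf N)$, since $2r_z\le0.02$. The part of $M_i$ over $B_{0.1}(\mathsf N)$ lies in $B_1(p_i)$ (move by at most $0.1$ in the base and at most $0.1\pi$ in the fiber) and has volume at least the area of $B_{0.1}(\mathsf N)$ times $4\pi(\frac23\delta\sin0.15)^2$. So $\mathrm{vol}(B_1(p_i))\ge v>0$, with $v$ independent of $i$.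

**Step 2 (upper distance bounds).** We show that $M_i$ has bounded diameter and that $p_y^{(i)},p_{y'}^{(i)}$ are not farther apart than $y,y'$, up to a constant. Two points of $B_i'$ at distance $\ell$ in $P_i$ are joined in $B_i'$ by a path of length at most $\frac\pi2\ell$: take the segment in the convex set $P_i$ and replace its pieces inside balls $B_{r_z}(z)$ by arcs of $\partial B_{r_z}(z)\cap P_i$. This is possible since $P_i\cap B_{2r_z}(z)$ is a sector and the balls are disjoint. A chord of $B_r(z)$ of length $\ell_0$ subtending the angle $\Delta\varphi\le\omega<\pi$ satisfies $\sin\frac{\ell_0}2=\sin r\sin\frac{\Delta\varphi}2$, so $\ell_0\ge2\sin r\sin\frac{\Delta\varphi}2\ge\frac2\pi\sin r\,\Delta\varphi$, and the arc has length $\sin r\,\Delta\varphi$.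

Such paths lift to $N_i$ with a fixed $S^2$-coordinate, and smoothing costs a factor at most $2$. If the segment starts or ends at a vertex $y$, use its exit point from $B_{r_y}(y)$; any lift of that point lies in $\mathcal K_y^{(i)}$, so (7) bounds its distance from $p_y^{(i)}$. With $r_y,r_{y'}\le\frac1{10}|y-y'|$ and $R\le0.1$ we get, for a universal $C_2$,
$$d_{M_i}(p_y^{(i)},p_{y'}^{(i)})\le C_2|y-y'|\quad(y\ne y'\in V_i),\qquad\mathrm{diam}(M_i)\le C_2 .$$

**Step 3 (lower distance bounds).** We show that the inserted singular points stay apart, by a Lipschitz function. Let $E:S^2\to S^2$ be the identity outside $\bigcup_{z\in V_i}B_{2r_z}(z)$, and inside $B_{2r_z}(z)$, in polar coordinates at $z$, let it send $s\mapsto\max(0,2(s-r_z))$. It is continuous and $2$-Lipschitz: the radial derivative is at most $2$, and the tangential factor is at most $1$ because $2(s-r_z)\le s$ for $s\le2r_z$. The function $x\mapsto|E(\text{base point of }x)-y|$ on $N_i$, extended by the constant $|z-y|$ on $\mathcal K_z^{(i)}$, is continuous, because $E=z$ on $\partial B_{r_z}(z)$. It is $4$-Lipschitz on $M_i$: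 the projection of $N_i$ to the base is $1$-Lipschitz, $E$ contributes $2$, and smoothing another factor $2$. It is $0$ at $p_y^{(i)}$ and $|y-y'|$ at $p_{y'}^{(i)}$. So
$$\tfrac14|y-y'|\le d_{M_i}(p_y^{(i)},p_{y'}^{(i)})\le C_2|y-y'|.\tag{8}$$

**Step 4 (the limit).** We pass to the limit. By Gromov precompactness, after passing to a subsequence, $(M_i,p_i)\to(X,p)$ with $X$ compact, and $p_y^{(i)}\to x_y\in X$ for all $y$ in the countable set $Y$. So $X$ is a noncollapsed Ricci limit space with approximants of $\mathrm{Ric}\ge0$. By (8), $\frac14|y-y'|\le d(x_y,x_{y'})\le C_2|y-y'|$.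

**Step 5 (comparison of $M_i$ near $p_y^{(i)}$ with a fixed orbifold).** We use that the geometry near $y$ does not depend on $i$, except for the vanishing size of $U_{b_i}$. Let $y\in Y$ and $i\ge i(y)$. The neighbors of $y$ in $V_i$ are $y^\pm$, so $\mathcal K_y$ with its collar and smoothing is independent of $i$. Hence there are $\rho>0$ and $\varsigma=\varsigma_y>0$, independent of $i$, such that a neighborhood $W$ of $p_y$ in $\hat M_i$ is isometric, as a Riemannian orbifold, to the $5\rho$-ball about $0$ in $O=O_y=(\mathbb C^2,\varsigma^2g_{FS})/\pm1$, whose closure is compact. We identify $W$ with this ball and write $|\cdot|=d_O(0,\cdot)$. For large $i$, $M_i$ contains $Z_i=(W\setminus D_{b_i})\cup U_{b_i}$. Let $h_i:Z_i\to W$ be the identity off $U_{b_i}$ and $h_i=0$ on $U_{b_i}$. Put $\varepsilon_i=C_0\varsigma\sqrt{b_i}\to0$, which by Lemma 4 bounds the lengths needed to join points in $\overline{U_{b_i}}$ or in $\overline{D_{b_i}}$.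

**Claim.** For $i$ large and $p,q\in Z_i$ with $|h_i(p)|,|h_i(q)|\le\frac32\rho$: $\ |d_{M_i}(p,q)-d_O(h_i(p),h_i(q))|\le10\varepsilon_i$.

Replacing points of $U_{b_i}$ by points of $\partial U_{b_i}=\partial D_{b_i}$ changes both distances by at most $2\varepsilon_i$, so let $p,q\notin U_{b_i}$. A curve in $O$ from $p$ to $q$ of length $\le d_O(p,q)+\varepsilon_i\le3\rho+\varepsilon_i$ stays in $W$, since each of its points is within half its length of $p$ or $q$. Replace its part between the first and last points in $\overline{D_{b_i}}$ (if any) by a curve in $\overline{U_{b_i}}$ of length $\le\varepsilon_i$. So $d_{M_i}(p,q)\le d_O(p,q)+2\varepsilon_i$.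

Conversely let $\gamma$ be a curve in $M_i$ from $p$ to $q$ of length $\le d_{M_i}(p,q)+\varepsilon_i\le3\rho+3\varepsilon_i$. If $\gamma$ left $Z_i$, it would contain two disjoint subcurves in $\{2\rho\le|\cdot|<5\rho\}\subset W\setminus D_{b_i}$ joining $\{|\cdot|=2\rho\}$ to the end $\{|\cdot|\to5\rho\}$, one on the way out and one on the way back. So its length would be at least $6\rho$, a contradiction for large $i$. So $\gamma\subset Z_i$, and replacing its part between the first and last points in $\overline{U_{b_i}}$ by a curve in $\overline{D_{b_i}}$ gives $d_O(p,q)\le d_{M_i}(p,q)+2\varepsilon_i$. This proves the claim.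

Also, for large $i$, points of $M_i$ at distance $<\rho$ from $p_y^{(i)}$ lie in $Z_i$ with $|h_i|\le\frac32\rho$: a curve from $p_y^{(i)}$ of length $<\rho$ leaves $\overline{U_{b_i}}$ for the last time at a point with $|\cdot|\le\varepsilon_i$, and afterwards $|\cdot|$ is $1$-Lipschitz along it.

**Step 6 (a ball about $x_y$ is an orbifold ball).** We turn the claim into an isometry. Let $w_0=0,w_1,w_2,\dots$ be distinct points, dense in $B_\rho(0)\subset O$. Put $q_0^i=p_y^{(i)}$, and for $j\ge1$ let $q^i_j\in M_i$ be the point $w_j\in W\setminus D_{b_i}$ (for large $i$). Passing to a subsequence, $q_j^i\to\Psi(w_j)\in X$ for all $j$, with $\Psi(0)=x_y$. By the claim $d_X(\Psi(w_j),\Psi(w_l))=d_O(w_j,w_l)$, so $\Psi$ extends to a distance-preserving map $B_\rho(0)\to B_\rho(x_y)$.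

It is onto. Let $x\in B_\rho(x_y)$, $x=\lim q_i$ with $q_i\in M_i$. Then $d_{M_i}(q_i,p_y^{(i)})\to d(x,x_y)<\rho$, so for large $i$ we have $q_i\in Z_i$ with $|h_i(q_i)|\le\frac32\rho$. After passing to a subsequence $h_i(q_i)\to w$, and $|w|=d(x,x_y)<\rho$ by the claim for the pair $q_i,p_y^{(i)}$. Again by the claim, $d(x,\Psi(w_j))=\lim d_O(h_i(q_i),w_j)=d_O(w,w_j)$ for all $j$. Letting $w_j\to w$ along a subsequence of the dense sequence gives $x=\Psi(w)$.

So $B_\rho(x_y)$ is isometric to $B_\rho(0)\subset O_y$, with the restricted distances. By Example 2 the tangent cone at $x_y$ is unique and equals $\mathbb R^4/\pm1=C(\mathbb{RP}^3)$. As $\mathbb{RP}^3\not\cong S^3$, $x_y\in\mathcal S_X$.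

**Step 7 (accumulation).** We read off both theorems. By Step 4, $y\mapsto x_y$ is bi-Lipschitz on $Y$ and extends to a bi-Lipschitz embedding of $\overline Y=Y\cup K$ into the complete space $X$. Each point of $K$ is an accumulation point of $Y$, so its image is an accumulation point of $\{x_y\}\subset\mathcal S_X$.

With $K=\{0,\frac\pi8\}$ there is one interval $J_1=(0,\frac\pi8)$, and $(x_{y_{1,n}})_{n\ge1}$ is a convergent sequence of distinct points of $\mathcal S_X$, each with a ball isometric to a ball about the singular point of $O_y$. This is Theorem A: $\mathcal S_X$ is not locally finite, and the conjecture is false.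

For Theorem B, a general compact nowhere dense $K\subset\mathbb R$ may be rescaled affinely into $[0,\frac\pi8]$ and enlarged by the two endpoints; it stays compact and nowhere dense. Longitude and spherical distance on the arc $[0,\frac\pi8]$ of $\Sigma$ are bi-Lipschitz equivalent. So the accumulation set of $\mathcal S_X$ contains a bi-Lipschitz copy of $K$. If $K$ has positive length, this copy has positive $\mathcal H^1$-measure and lies in $\overline{\mathcal S_X}$, so $\mathcal H^1(\overline{\mathcal S_X})>0$. $\blacksquare$
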